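\title{Entropy on generically finite covers need not reach the dynamical degrees}

\begin{abstract}
For a dominant rational self-map $f$ of a complex projective variety $X$, let $h_{\mathrm{et}}(f)$ be the supremum of $h_{\mathrm{top}}(g)-\log d$ over all correspondences $g$ on generically finite covers $\pi\colon Z\to X$ with $\pi\circ g=d\,f\circ\pi$. This number is at most the logarithm of the largest dynamical degree of $f$. We show that the inequality can be strict: the map $f(z,x)=(z+1,\,x^2/z+z/x^2)$ of $\mathbb P^1\times\mathbb P^1$ has largest dynamical degree $4$, while $h_{\mathrm{et}}(f^N)=N\log 2$ for all $N\ge1$. All recurrence takes place at $z=\infty$, where $f$ acts on the slope $\log|x|/\log|z|$ by the tent map $\tau\mapsto|2\tau-1|$. The degree $4$ is the product of the two branches of the tent map and the two branches of a square root, and along a recurrent orbit a projective model detects one of these choices but never both.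
\end{abstract}

\section{The question and the result}\label{sec:intro}

Two kinds of numbers measure how complicated the iterates of a dominant rational map $f\colon X\to X$ are. The dynamical degrees are algebraic: they record the growth of the volumes of the graphs of $f^n$. The topological entropy is metric: it counts orbit segments that can be told apart at a fixed resolution. The entropy is bounded by the logarithm of the largest dynamical degree. Resolution, however, is measured with a distance on $X$, and two orbits that are close on $X$, for instance because both pass near a point of indeterminacy, can be far apart on a blow-up or on a finite cover of $X$. If the entropy falls short on $X$, one may blame the model and ask whether better models close the gap. We show that they need not.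

Varieties are irreducible complex projective varieties unless said otherwise, $\log$ is the natural logarithm, and a \emph{general} point is a point of a suitable dense Zariski open set.

\subsection*{Correspondences and dynamical degrees}
Let $Y,Y'$ be varieties of the same dimension $e$. A (dominant) \emph{correspondence} $g\colon Y\to Y'$ is an effective cycle of dimension $e$ in $Y\times Y'$ whose irreducible components project onto both factors. We write it as $\sum_{\alpha\in\mathcal A}\Gamma_\alpha$, where the finite set $\mathcal A$ of \emph{labels} lists each irreducible component as many times as its multiplicity, and we denote by $p_1,p_2$ the two projections. For general $q\in Y$ we put $g(q)=\sum_\alpha\sum_{(q,q')\in\Gamma_\alpha}[q']$, an effective $0$-cycle on $Y'$. These $0$-cycles determine $g$, and the composition $g'\circ g$ is the correspondence with $(g'\circ g)(q)=g'(g(q))$ for general $q$, multiplicities included. A dominant rational map between varieties of the same dimension is identified with the closure of its graph.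

Let $g\colon Y\to Y$ be a correspondence and $\beta$ a K\"ahler form on $Y$. For $0\le j\le e$ the $j$-th \emph{dynamical degree} is
\[
\lambda_j(g)=\lim_{n\to\infty}\bigl\|(g^n)^*(\beta^j)\wedge\beta^{e-j}\bigr\|^{1/n},
\]
where the mass is the integral of $p_2^*\beta^j\wedge p_1^*\beta^{e-j}$ over the cycle of $g^n$, with multiplicities. The choice of $\beta$ is immaterial, since two K\"ahler forms bound each other up to a constant. For a rational map, $\lambda_0=1$ and $\lambda_e$ is the topological degree, the number of preimages of a general point.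

\subsection*{Entropy}
We use the entropy of a correspondence as defined by Dinh and Sibony, with multiplicities. The \emph{indeterminacy set} of $g\colon Y\to Y$ is the proper closed set of points over which some $p_1\colon\Gamma_\alpha\to Y$ has an infinite fiber. An \emph{$n$-orbit} is a sequence
\[
(q_0,\alpha_1,q_1,\dots,\alpha_n,q_n),\qquad (q_{k-1},q_k)\in\Gamma_{\alpha_k},
\]
in which the $q_k$ are regular points of $Y$ outside the indeterminacy set. Fix a distance $\operatorname{dist}$ that induces the topology of $Y$. Two $n$-orbits are \emph{$\varepsilon$-separated} if some of their labels differ or if $\operatorname{dist}(q_k,q_k')>\varepsilon$ for some $k$, and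
\[
h_{\mathrm{top}}(g)=\lim_{\varepsilon\to0}\ \limsup_{n\to\infty}\ \frac1n\log\max\#\{\text{pairwise $\varepsilon$-separated $n$-orbits}\}.
\]
Two such distances on the compact space $Y$ are uniformly equivalent, so the choice does not matter. For a holomorphic self-map of a smooth variety this is the usual topological entropy.

\subsection*{The \'etale analogue of entropy}
Let $f\colon X\to X$ be a dominant rational map or, more generally, a correspondence. Let $\mathcal B(f)$ be the set of all $(Z,g,\pi,d)$, where $Z$ is a variety, $g\colon Z\to Z$ a correspondence, $\pi\colon Z\to X$ a dominant generically finite rational map and $d$ a positive integer, such that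
\[
\pi\circ g=d\,f\circ\pi .
\]
Every generically finite $\pi\colon Z\to X$ occurs: the pullback $\pi^*f$, which sends a general $q$ to $\pi^{-1}(f(\pi(q)))$, gives $(Z,\pi^*f,\pi,\deg\pi)\in\mathcal B(f)$. Define
\[
h_{\mathrm{et}}(f)=\sup_{(Z,g,\pi,d)\in\mathcal B(f)}\bigl[h_{\mathrm{top}}(g)-\log d\bigr].
\]
The term $-\log d$ removes the entropy that comes from multiplicities alone. Indeed $(X,d\,f,\mathrm{id},d)\in\mathcal B(f)$, and an $n$-orbit of $d\,f$ is an $n$-orbit of $f$ together with a word in $\{1,\dots,d\}^n$, so $h_{\mathrm{top}}(d\,f)=h_{\mathrm{top}}(f)+\log d$. The element $(X,f,\mathrm{id},1)$ shows that $h_{\mathrm{et}}(f)\ge h_{\mathrm{top}}(f)\ge0$, and by results of Dinh and Sibony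
\begin{equation}\label{eq:DS}
h_{\mathrm{et}}(f)\le\max_{0\le j\le\dim X}\log\lambda_j(f).
\end{equation}

\medskip\noindent\textbf{Question} (\cite{Truong}). Does equality hold in \eqref{eq:DS} for every variety $X$ and every dominant rational map, or more generally every dominant correspondence, $f\colon X\to X$?

\medskip The answer is no, already for a rational map of $\mathbb P^1\times\mathbb P^1$.

\begin{theorem}\label{thm:main}
Let $X=\mathbb P^1\times\mathbb P^1$ with affine coordinates $(z,x)$, and let
\[
f(z,x)=\Bigl(z+1,\ \frac{x^2}{z}+\frac{z}{x^2}\Bigr).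
\]
Then $f$ is a dominant rational map with $\lambda_0(f)=1$ and $\lambda_1(f)=\lambda_2(f)=4$, and for every $N\ge1$
\[
h_{\mathrm{et}}(f^N)=N\log 2\;<\;N\log 4=\max_j\log\lambda_j(f^N).
\]
\end{theorem}

The case $N=1$ answers the question, and the iterates show that the defect in \eqref{eq:DS} is unbounded among rational maps of this fixed surface. Section~\ref{sec:curves} treats curves, and Section~\ref{sec:degrees} computes the degrees and the lower bound. The mechanism behind the upper bound is worked out on one explicit model in Section~\ref{sec:slopes}; Sections~\ref{sec:cover}--\ref{sec:windows} prove it for an arbitrary element of $\mathcal B(f^N)$.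

\section{Maps of curves}\label{sec:curves}

In dimension one, the best model is the normalization, and it does close the gap. Recall the theorem of Misiurewicz and Przytycki: a $C^1$ self-map of degree $D\ne0$ of a compact connected oriented manifold has topological entropy at least $\log|D|$.

\begin{proposition}\label{prop:curves}
If $\dim X=1$ and $f\colon X\to X$ is a dominant rational map, then equality holds in \eqref{eq:DS}.
\end{proposition}

\begin{proof}
Let $\nu\colon\tilde X\to X$ be the normalization and $\tilde f=\nu^{-1}\circ f\circ\nu$. A rational map of a smooth projective curve is holomorphic, and $(\tilde X,\tilde f,\nu,1)\in\mathcal B(f)$. Since $\lambda_0(f)=1$ and $\lambda_1(f)=\deg\tilde f$, the Misiurewicz--Przytycki theorem gives $h_{\mathrm{et}}(f)\ge h_{\mathrm{top}}(\tilde f)\ge\log\deg\tilde f=\max_j\log\lambda_j(f)$. The reverse inequality is \eqref{eq:DS}.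
\end{proof}

When $X$ is a point, both sides of \eqref{eq:DS} vanish for the identity map. So $2$ is the smallest dimension in which a rational map can violate the equality, and by Theorem~\ref{thm:main} it is violated there.

\section{Dynamical degrees and the lower bound}\label{sec:degrees}

From now on $X$ and $f$ are as in Theorem~\ref{thm:main}, and
\[
w=\frac{x^2}{z},\qquad\text{so that}\qquad f(z,x)=\Bigl(z+1,\ w+\frac1w\Bigr).
\]
Note that $f$ is regular on $(\mathbb C^*)^2$.

\begin{proposition}\label{prop:degrees}
The map $f$ is dominant, $\lambda_0(f)=1$, $\lambda_1(f)=\lambda_2(f)=4$, and $\lambda_j(f^N)=\lambda_j(f)^N$.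
\end{proposition}

\begin{proof}
To solve $f(z,x)=(z',x')$ for general $(z',x')$, put $z=z'-1$, choose one of the two roots of $w+1/w=x'$, and then one of the two roots of $x^2=zw$. So $f$ is dominant of topological degree $4$, that is, $\lambda_2(f)=4$.

Write $f^n(z,x)=(z+n,R_n(z,x))$. For a rational function $R$, let $\deg_xR$ be the degree of $R(z,\cdot)$ for general $z$, and define $\deg_zR$ symmetrically. Let $\beta=\beta_1+\beta_2$, where $\beta_1,\beta_2$ are the pullbacks of the Fubini--Study form $\beta_{\mathrm{FS}}$ of mass $1$ from the two factors. Integrating first along the fibers gives $\int R^*\beta_{\mathrm{FS}}\wedge\beta_1=\deg_xR$ and $\int R^*\beta_{\mathrm{FS}}\wedge\beta_2=\deg_zR$. Applying this to $z+n$ and to $R_n$,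
\[
\|(f^n)^*\beta\wedge\beta\|=1+\deg_zR_n+\deg_xR_n .
\]
For general $z$, the map $R_n(z,\cdot)$ is a composition of $n$ maps of degree $4$, so $\deg_xR_n=4^n$. If $R_n=P/Q$ in lowest terms, then
\[
R_{n+1}=\frac{P^4+(z+n)^2Q^4}{(z+n)P^2Q^2},
\]
so $\deg_zR_{n+1}\le2+4\deg_zR_n$. With $\deg_zR_0=0$ this gives $\deg_zR_n\le\frac23(4^n-1)$, hence $\lambda_1(f)=4$. The last assertion follows by passing to the subsequence $n\in N\mathbb Z$ in the definition.
\end{proof}

On $X$ itself the line $z=\infty$ is contracted: there $w=0$ for $x\ne\infty$, so the line goes to the point $(\infty,\infty)$, which is a point of indeterminacy because the curves $x^2=cz$ through it have images tending to $(\infty,c+1/c)$. A birational change of coordinates uncovers an invariant line.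

\begin{proposition}\label{prop:lower}
$h_{\mathrm{et}}(f^N)\ge N\log2$ for every $N\ge1$.
\end{proposition}

\begin{proof}
Let $X'=\mathbb P^1\times\mathbb P^1$ with coordinates $(z,u)$, let $\pi(z,u)=(z,zu)$, which is birational, and let $f'=\pi^{-1}\circ f\circ\pi$. Then $(X',f'^N,\pi,1)\in\mathcal B(f^N)$. We have $w=zu^2$, so $f'(z,u)=\bigl(z+1,(zu^2+z^{-1}u^{-2})/(z+1)\bigr)$, and in the coordinate $v=1/z$
\[
f'(v,u)=\Bigl(\frac{v}{1+v},\ \frac{u^2+v^2u^{-2}}{1+v}\Bigr).
\]
This is holomorphic near $\{v=0,\ u\in\mathbb C^*\}$ and acts on that set by $u\mapsto u^2$. Hence $f'^N$ is holomorphic near the invariant circle $\{v=0,\ |u|=1\}$, which therefore avoids the indeterminacy set, and acts on it by $u\mapsto u^D$ with $D=2^N$. Consider the $D^n$ orbits that start at the $D^n$-th roots of unity. If $u\neq u'$ are two such roots and $k<n$ is maximal with $(u/u')^{D^k}\ne1$, then $(u/u')^{D^k}$ is a $D$-th root of unity different from $1$. So $|u^{D^k}-u'^{D^k}|$ is bounded below independently of $n$, and $h_{\mathrm{top}}(f'^N)\ge\log D$.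
\end{proof}

\begin{remark}\label{rem:conventions}
Theorem~\ref{thm:main} survives two natural changes of convention. If orbits that differ only in their labels are not counted as separated, the entropy can only decrease; the upper bound below then holds a fortiori, and the lower bound concerns a single label. If only orbits that avoid a further proper subvariety are admitted, the upper bound again holds a fortiori. For the lower bound, fix $n$ and move the $D^n$ starting points slightly off the preimages of that subvariety under the dominant maps $f'^{Nk}$, $k\le n$; separation persists by continuity.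
\end{remark}

\begin{example}\label{ex:neighbors}
Three neighbors of $f$ satisfy the equality in \eqref{eq:DS}; their degrees are computed as in Proposition~\ref{prop:degrees}.
\begin{enumerate}
\item[(a)] $(z,x)\mapsto(z+1,\,x^2/z)$ has $\lambda_1=\lambda_2=2$ (here $\deg_zR_{n+1}\le1+2\deg_zR_n$). On $X$ it contracts the line $z=\infty$ to $(\infty,0)$, but on $X'$ it reads $(v,u)\mapsto(v/(1+v),\,u^2/(1+v))$, and the circle above gives $h_{\mathrm{et}}\ge\log2$. This is the behavior that suggests a positive answer to the question.
\item[(b)] $(z,x)\mapsto(z,\,x^2/z+z/x^2)$ has $\lambda_1=\lambda_2=4$. The fiber $z=1$ is invariant, avoids the indeterminacy points $(0,0)$ and $(\infty,\infty)$, and carries a map of degree $4$, so $h_{\mathrm{top}}\ge\log4$ by the Misiurewicz--Przytycki theorem. The translation $z\mapsto z+1$ in $f$ is what prevents this.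
\item[(c)] $(z,x)\mapsto(z+1,\,x^2+x^{-2})$ has $\lambda_1=\lambda_2=4$ and is holomorphic of degree $4$, so $h_{\mathrm{top}}\ge\log4$. The degeneration of the fiber maps of $f$ as $z\to\infty$ is what prevents this.
\end{enumerate}
\end{example}

\section{Slopes at infinity: one model worked by hand}\label{sec:slopes}

This section explains the upper bound on one model with $N=d=1$. Nothing in it is used later. Since $z$ increases by $1$ at each step, an orbit never comes back to a small disc in the $z$-plane, and all recurrence takes place at $z=\infty$. For $(z,x)\in(\mathbb C^*)^2$ with $|z|>1$ define the \emph{slope} $\tau=\log|x|/\log|z|$, so that $|w|=|z|^{2\tau-1}$. Write $(z',x')=f(z,x)$, fix $\tau\ne\frac12$, let $s=\pm1$ be the sign of $2\tau-1$, and let $|z|\to\infty$. Then $x'=w^s(1+w^{-2s})\sim w^s$, and the slope of the image tends to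
\[
T(\tau)=|2\tau-1| .
\]
This tent map sends each half of $[0,1]$ onto $[0,1]$; slopes $\tau<0$ go to slopes greater than $1$, and those stay greater than $1$. The four preimages of a point are labeled by two independent binary choices: the \emph{sign} $s$, which selects the root $w$ of $w+1/w=x'$ with $|w|^s>1$ and hence the branch of $T$, and the \emph{square root} in $x^2=zw$, which changes $\arg x$ but not the slope. Entropy $\log4$ would require both choices to be visible at almost every step.

Let $Z\subset(\mathbb P^1)^4$ be the closure of the set of points $(z,x,w,u)$ with $u=x/z$, a birational model of $X$. The moduli of $x,w,u$ are $|z|^\tau,|z|^{2\tau-1},|z|^{\tau-1}$. From $x^2=wz$ and $w=u^2z$ we see that at $z=\infty$ the condition $u\ne0$ forces $w=\infty$, and $w\neq0$ forces $x=\infty$. So the fiber of $Z$ over $z=\infty$ is a chain of three lines: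
\[
\mathsf W_0=\{(x,0,0)\},\qquad \mathsf W_1=\{(\infty,w,0)\},\qquad\mathsf W_2=\{(\infty,\infty,u)\}
\]
in the coordinates $(x,w,u)$. We call the parts with the free coordinate in $\mathbb C^*$ \emph{windows}; they are approached along the slopes $0,\frac12,1$. The remaining points are the \emph{corners} $\mathsf C_0=(\infty,0,0)$ and $\mathsf C_1=(\infty,\infty,0)$, approached along all slopes in $(0,\frac12)$ and $(\frac12,1)$, and the \emph{ends} $\mathsf L=(0,0,0)$ and $\mathsf R=(\infty,\infty,\infty)$, approached along slopes $<0$ and $>1$. The formula $x'\sim w^s$ gives the action on the windows: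
\[
\mathsf W_0\to\mathsf W_2,\ \ u'=x^{-2};\qquad \mathsf W_1\to\mathsf W_0\cup\mathsf L,\ \ x'=w+1/w;\qquad\mathsf W_2\to\mathsf W_2,\ \ u'=u^2 .
\]
A point near a corner has slope in one half of $(0,1)$, and its image can have any slope in $(0,1)$: it can be near $\mathsf C_0$, near $\mathsf C_1$, or near $\mathsf W_1$. Figure~\ref{fig:types} collects these transitions.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\node (L) at (0,0) {$\mathsf L$};
\node (W0) at (1.8,0) {$\mathsf W_0$};
\node (C0) at (3.6,0) {$\mathsf C_0$};
\node (W1) at (5.4,0) {$\mathsf W_1$};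
\node (C1) at (7.2,0) {$\mathsf C_1$};
\node (W2) at (9,0) {$\mathsf W_2$};
\node (R) at (10.8,0) {$\mathsf R$};
\draw[->] (L) to[bend left=40] (R);
\draw[->] (W0) to[bend left=40] (W2);
\draw[->] (C0) to[bend left=30] (C1);
\draw[->] (C1) to[bend left=30] (C0);
\draw[->] (C0) -- (W1);
\draw[->] (C1) -- (W1);
\draw[->] (W1) to[bend left=45] (W0);
\draw[->] (W1) to[bend left=55] (L);
\draw[->] (C0) to[loop above] (C0);
\draw[->] (C1) to[loop above] (C1);
\draw[->] (W2) to[loop below] (W2);
\draw[->] (R) to[loop below] (R);
\foreach \x/\t in {0/{$\tau<0$},1.8/{$0$},3.6/{$(0,\frac12)$},5.4/{$\frac12$},7.2/{$(\frac12,1)$},9/{$1$},10.8/{$\tau>1$}}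
  \node at (\x,-1.9) {\t};
\end{tikzpicture}
\caption{The pieces of the fiber over $z=\infty$ of the model with coordinates $z$, $x$, $w=x^2/z$, $u=x/z$, with the slopes $\tau=\log|x|/\log|z|$ along which they are approached (bottom row). Arrows are the possible transitions under $f$; they follow $\tau\mapsto|2\tau-1|$. The only cycles are the paths within $\{\mathsf C_0,\mathsf C_1\}$ and the loops at $\mathsf W_2$ and $\mathsf R$.}
\label{fig:types}
\end{figure}

A recurrent orbit must follow a cycle of this graph. While it stays near the corners, all four coordinates are close to $0$ or $\infty$; an observer learns the sign at each step and nothing else, which gives at most $2^n$ classes of $n$-orbits. While it stays near $\mathsf W_2$ or $\mathsf R$, the sign is always $+1$, and only the square roots can be seen, again $2^n$ possibilities. The one place where both roots $w$ and $1/w$ have comparable size is the slope $\frac12$. On the double cover $z=\tilde z^2$ the coordinate $x/\tilde z$ even exhibits the full degree, $x'=(x/\tilde z)^2+(x/\tilde z)^{-2}$. But $T$ sends $\frac12\mapsto0\mapsto1\mapsto1$,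 so this happens at most once along an orbit.

A finer model opens more windows. The slope $\frac13$ is fixed by $T$, and the function $\theta=x^3/z$ transforms there by $\theta'\sim z^2x^{-6}=\theta^{-2}$. This is a new cycle, but along it the sign is always $-1$, and nothing is gained. A projective model is described by finitely many functions and opens finitely many windows; between them lie corners, where arguments are invisible. To make this a proof for an arbitrary $(Z,g,\pi,d)$ we must deal with four difficulties.
\begin{enumerate}
\item[(i)] The coordinates of $Z$ are algebraic functions of $(z,x)$, not monomials. Section~\ref{sec:sectors} finds a grid of slopes $i/m$ between which each of them is nearly constant on each sheet.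
\item[(ii)] The recurrent objects are limits of orbits passing through points of indeterminacy. Sections~\ref{sec:orbits} and~\ref{sec:reduction} compactify the space of orbits and use invariant measures to discard the transient part.
\item[(iii)] Near corners, the labels and the sheets of $\pi$ are visible, and they must be shown to cost at most a factor $d$ per step (Section~\ref{sec:corners}).
\item[(iv)] Near windows and the end $\mathsf R$ we have no description of $Z$ at all. Section~\ref{sec:windows} replaces it by an area estimate.
\end{enumerate}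

\section{The generic structure of a cover}\label{sec:cover}

Fix $N\ge1$, put $F=f^N$, and fix $(Z,g,\pi,d)\in\mathcal B(F)$, with labels $\mathcal A$ and components $\Gamma_\alpha\subset Z\times Z$; thus $\dim Z=\dim\Gamma_\alpha=2$. The rest of the paper proves:

\begin{proposition}\label{prop:upper}
$h_{\mathrm{top}}(g)\le\log d+N\log2$.
\end{proposition}

Embed $Z\subset\mathbb P^r$ so that none of the homogeneous coordinates $Y_0,\dots,Y_r$ vanishes identically on $Z$. Let $\Phi\subset\mathbb C(Z)$ be the finite set of ratios $Y_i/Y_{i'}$, and let $\operatorname{dist}$ be the Fubini--Study distance of $\mathbb P^r$ restricted to $Z$. We use the following standard fact: a dominant generically finite morphism $\phi\colon Y\to Y'$ of irreducible, not necessarily projective, complex varieties is finite and \'etale over some dense open $O\subset Y'$; then $\phi^{-1}(O)\to O$ is a covering map in the Euclidean topology, with $\deg\phi$ sheets.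

\begin{lemma}\label{lem:generic}
There are a nonzero $\Delta\in\mathbb C[z,x]$, with $U=(\mathbb C^*)^2\setminus\{\Delta=0\}$, a smooth dense open set $Z^\circ\subset Z$, and a proper closed set $\Xi\subset Z$ with $Z\setminus\Xi\subset Z^\circ$, such that:
\begin{enumerate}
\item[(a)] no $Y_i$ vanishes on $Z^\circ$;
\item[(b)] $\pi\colon Z^\circ\to U$ is a finite \'etale morphism, of degree $\delta=\deg\pi$;
\item[(c)] $f^l$ is regular on $U$ and $f^l(U)\subset(\mathbb C^*)^2$ for $0\le l\le N$;
\item[(d)] each $p_1\colon\Gamma_\alpha\to Z$ is finite \'etale over $Z\setminus\Xi$, and $\sum_\alpha\deg(p_1|_{\Gamma_\alpha})=d$;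
\item[(e)] if $(q,q')\in\Gamma_\alpha$ and $q\notin\Xi$, then $q'\in Z^\circ$ and $\pi(q')=F(\pi(q))$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Z_1\subset Z$ be the dense open set where $Z$ is smooth, $\pi$ is a morphism and no $Y_i$ vanishes. Then $\pi|_{Z_1}$ is finite \'etale over a dense open subset of $X$. Put $U_0=(\mathbb C^*)^2$ and $U_{l+1}=U_0\cap f^{-1}(U_l)$; these sets are open and dense because $f$ is regular on $U_0$ and dominant, and (c) holds on $U_N$. A proper closed subset of $(\mathbb C^*)^2$ lies in the zero set of a nonzero polynomial, so the intersection of the two open sets contains some $U=(\mathbb C^*)^2\setminus\{\Delta=0\}$. Take $Z^\circ=Z_1\cap\pi^{-1}(U)$. This gives (a)--(c).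

The identity $\pi\circ g=d\,F\circ\pi$ says that for general $q\in Z$
\[
\sum_\alpha\ \sum_{(q,q')\in\Gamma_\alpha}[\pi(q')]=d\,[F(\pi(q))].
\]
Comparing degrees gives $\sum_\alpha\deg(p_1|_{\Gamma_\alpha})=d$, and comparing supports gives $\pi(q')=F(\pi(q))$ on a dense subset of each $\Gamma_\alpha$. Both sides are regular on $\Gamma_\alpha\cap(Z^\circ\times Z^\circ)$, so the relation holds on all of this set. Since $\Gamma_\alpha$ is irreducible and $p_2(\Gamma_\alpha)=Z$, for every proper closed $\Xi'\subset Z$ the set $\Gamma_\alpha\cap p_2^{-1}(\Xi')$ is a proper closed subset of $\Gamma_\alpha$, of dimension at most $1$, and therefore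
\begin{equation}\label{eq:pullbad}
p_1\bigl(\Gamma_\alpha\cap p_2^{-1}(\Xi')\bigr)\ \text{ is a proper closed subset of } Z .
\end{equation}
Let $\Xi$ be the union of $Z\setminus Z^\circ$, of the sets \eqref{eq:pullbad} with $\Xi'=Z\setminus Z^\circ$, and of proper closed sets off which the maps $p_1|_{\Gamma_\alpha}$ are finite \'etale.
\end{proof}

Below, $\pi^{-1}$ always means the preimage in $Z^\circ$. By (d), every $q\in Z\setminus\Xi$ has exactly $d$ \emph{labeled successors} $(\alpha,q')$, $(q,q')\in\Gamma_\alpha$; this is how the integer $d$ enters the proof. To iterate, put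
\[
\Xi^{(0)}=\Xi,\qquad\Xi^{(n+1)}=\Xi^{(n)}\cup\bigcup_\alpha p_1\bigl(\Gamma_\alpha\cap p_2^{-1}(\Xi^{(n)})\bigr).
\]
By \eqref{eq:pullbad} this is an increasing sequence of proper closed sets, and every successor of a point outside $\Xi^{(n+1)}$ lies outside $\Xi^{(n)}$. Hence:
\begin{equation}\label{eq:stay}
\text{if } q_0\notin\Xi^{(n)}\text{ and }(q_{k-1},q_k)\in\Gamma_{\alpha_k}\text{ for }1\le k\le n,\text{ then }q_k\notin\Xi\text{ for }0\le k\le n .
\end{equation}
Such a sequence is an $n$-orbit, because $\Xi$ contains the singular points and the indeterminacy set, and exactly $d^n$ of them start at each $q_0\notin\Xi^{(n)}$. Call $q$ \emph{very general} if $q\notin\bigcup_n\Xi^{(n)}$. Very general points are dense by the Baire category theorem, and their successors are very general. An orbit is called very general if its starting point is. The next lemma is the only place where the restrictions in the definition of an $n$-orbit are used.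

\begin{lemma}\label{lem:approx}
Every $n$-orbit of $g$ is a limit of very general $n$-orbits with the same labels.
\end{lemma}

\begin{proof}
Let $(q_0,\alpha_1,\dots,q_n)$ be an $n$-orbit. Off the indeterminacy set, $p_1\colon\Gamma_{\alpha_k}\to Z$ is proper with finite fibers; the analytic set $\Gamma_{\alpha_k}$ has pure dimension $2$; and $Z$ is a $2$-dimensional manifold near $q_{k-1}$. A finite holomorphic map from an analytic set of pure dimension $e$ to a manifold of dimension $e$ is open, so $p_1$ is open near $(q_{k-1},q_k)$. Given neighborhoods $O_k$ of $q_k$, shrink them successively for $k=n-1,\dots,0$ so that $O_k\subset p_1(\Gamma_{\alpha_{k+1}}\cap(O_k\times O_{k+1}))$ holds for the new sets: replace $O_k$ by the interior of the right-hand side, which contains $q_k$. Pick a very general $q_0'\in O_0$, and then successively $q_k'\in O_k$ with $(q_{k-1}',q_k')\in\Gamma_{\alpha_k}$.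
\end{proof}

\section{Sectors between slopes}\label{sec:sectors}

We look for finitely many slopes between which $Z$ sees nothing but a choice of sheet. For instance, $\varphi=(x^3-z)/(x^3+z)$ tends to $1$ along slopes greater than $\frac13$ and to $-1$ along slopes less than $\frac13$, while a square root of $\varphi$ tends to $\pm1$, respectively $\pm i$, depending on the sheet. The critical slope is the one at which two monomials in the defining equation have the same size.

Since $\pi$ is generically finite, each $\varphi\in\Phi$ is algebraic over $\mathbb C(z,x)\subset\mathbb C(Z)$, so it is a root of a nonzero polynomial $P_\varphi(\xi)=\sum_ic_{\varphi,i}(z,x)\,\xi^i$ with $c_{\varphi,i}\in\mathbb C[z,x]$. Let $\Sigma\subset\mathbb Z_{\ge0}^2$ be the finite set of exponents $(a,b)$ of the monomials $z^ax^b$ that occur in $\Delta$ or in some $c_{\varphi,i}$. At slope $\tau$ we have $|z^ax^b|=|z|^{a+b\tau}$. For distinct $(a,b),(a',b')\in\Sigma$ the affine function $(a'-a)+(b'-b)\tau$ has at most one zero, which is rational. Choose an \emph{even} integer $m\ge2$ such that all these zeros in $(0,1)$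 lie in $\frac1m\mathbb Z$. Evenness puts the turning point $\frac12$ of $T$ on the grid. Put
\[
\theta_i=x^mz^{-i}\quad(0\le i\le m),
\]
\[
B_j(K)=\{(z,x)\in(\mathbb C^*)^2:\ |\theta_j|>K,\ |\theta_{j+1}|<1/K\}\quad(0\le j<m,\ K>1).
\]
The function $\theta_i$, of modulus $|z|^{m\tau-i}$, is the coordinate that opens a window at slope $i/m$, and the \emph{sector} $B_j(K)$ is the region between the windows $j$ and $j+1$. We record
\begin{equation}\label{eq:theta}
\theta_i=z^{i'-i}\theta_{i'},\qquad\theta_{m/2}=w^{m/2}.
\end{equation}
On $B_j(K)$ we have $|z|=|\theta_j/\theta_{j+1}|>K^2$, hence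
\begin{equation}\label{eq:sector}
|z|>K^2,\qquad|\theta_i|\ge|\theta_j|>K\ \ (i\le j),\qquad|\theta_i|\le|\theta_{j+1}|<1/K\ \ (i>j).
\end{equation}
Let $D^-=\log|\theta_j|=m\log|x|-j\log|z|$ and $D^+=-\log|\theta_{j+1}|=(j+1)\log|z|-m\log|x|$. Then
\begin{equation}\label{eq:D}
\log|z|=D^-+D^+,\qquad m\log|x|=(j+1)D^-+jD^+ ,
\end{equation}
so $(D^-,D^+,\arg z,\arg x)$ identifies $B_j(K)$ with $(\log K,\infty)^2\times(S^1)^2$. In particular $B_j(K)$ is nonempty and connected.

Order $\Sigma$ by declaring $(a',b')\prec_j(a,b)$ if $a'+b'\tau<a+b\tau$ for $\tau\in(\frac jm,\frac{j+1}m)$. By the choice of $m$ the sign of the difference is constant and nonzero on this interval, so $\prec_j$ is a total order.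

\begin{lemma}\label{lem:dominant}
If $(a',b')\prec_j(a,b)$ in $\Sigma$, then $|z^{a'}x^{b'}/z^ax^b|\le K^{-1/m}$ on $B_j(K)$.
\end{lemma}

\begin{proof}
Let $e(\tau)=(a'-a)+(b'-b)\tau$. By \eqref{eq:D},
\[
\log|z^{a'-a}x^{b'-b}|=D^-\,e\bigl(\tfrac{j+1}m\bigr)+D^+\,e\bigl(\tfrac jm\bigr).
\]
The two values of $e$ are at most $0$, lie in $\frac1m\mathbb Z$, and are not both $0$ since $e$ is affine and negative between the two points. As $D^\pm>\log K>0$, the sum is at most $-\frac1m\log K$.
\end{proof}

\begin{lemma}\label{lem:sheets}
For every $\varepsilon'>0$ there is $K_0>1$ such that for all $K\ge K_0$ and $0\le j<m$: $B_j(K)\subset U$, the set $\pi^{-1}(B_j(K))$ has at most $\delta$ connected components, and each of them has diameter less than $\varepsilon'$ in $Z$.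
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dominant}, $\Delta$ equals its $\prec_j$-largest term times $1+O(K^{-1/m})$ on $B_j(K)$, so it has no zero there for large $K$. Thus $B_j(K)\subset U$, and $\pi^{-1}(B_j(K))\to B_j(K)$ is a $\delta$-sheeted covering of a connected space, with at most $\delta$ components.

Fix $\varphi\in\Phi$, let $n_\varphi\ge1$ be the degree of $P_\varphi$, and let $(a,b)$ be the $\prec_j$-largest exponent occurring in the coefficients $c_{\varphi,i}$. Consider the binary form
\[
H_y(\xi_0,\xi_1)=\sum_i\frac{c_{\varphi,i}(y)}{z^ax^b}\,\xi_1^i\,\xi_0^{n_\varphi-i},\qquad y=(z,x)\in B_j(K).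
\]
By Lemma~\ref{lem:dominant}, its $i$-th coefficient differs by $O(K^{-1/m})$ from the coefficient of $z^ax^b$ in $c_{\varphi,i}$, uniformly in $y$. These constants are not all zero, so they define a nonzero form $H_\infty$, with a finite zero set $\mathcal R_{\varphi,j}\subset\mathbb P^1$. Let $\eta>0$. On the compact set of unit vectors $(\xi_0,\xi_1)$ whose class is at chordal distance at least $\eta$ from $\mathcal R_{\varphi,j}$, the function $|H_\infty|$ has a positive minimum, so $H_y$ has no zero there for large $K$. The functions $\varphi$, $z\circ\pi$, $x\circ\pi$ are regular on $Z^\circ$, so $P_\varphi(\varphi)=0$ holds at every point $q\in Z^\circ$, which means $H_{\pi(q)}(1,\varphi(q))=0$. Hence $\varphi(q)$ is within $\eta$ of $\mathcal R_{\varphi,j}$ whenever $\pi(q)\in B_j(K)$.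

Take $2\eta$ smaller than all distances between distinct points of each $\mathcal R_{\varphi,j}$. If $Q$ is a component of $\pi^{-1}(B_j(K))$, the connected set $\varphi(Q)$ lies in a disjoint union of open $\eta$-discs, hence in one of them. So for $q,q'\in Q$ the values $\varphi(q),\varphi(q')$ are $2\eta$-close for all $\varphi\in\Phi$. Choose $i'$ with $|Y_{i'}(q)|$ maximal. In the chart $Y_{i'}\ne0$ the coordinates $Y_i/Y_{i'}$ of $q$ have modulus at most $1$; for small $\eta$ those of $q'$ have modulus at most $2$ and differ from them by at most a constant times $\eta$. On the closed polydisc of radius $2$ the Fubini--Study distance is bounded by a constant times the Euclidean one, so $\operatorname{dist}(q,q')<\varepsilon'/2$ if $\eta$ is small in terms of $\varepsilon'$.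
\end{proof}

\section{The orbit space and its types}\label{sec:orbits}

To apply ergodic theory we need a continuous map of a compact space. We take the closure of the set of infinite orbits, with the shift. We also want the position of a limit orbit relative to the windows to be readable, at every time of $f$ and not only of $F=f^N$. So we record with each point of $Z$ the values of $z$ and of all $\theta_i\circ f^l$. Extra coordinates only increase distances, which is harmless for an upper bound.

Let $\mathbf P=\mathbb P^r\times\mathbb P^1\times\bigl((\mathbb P^1)^{m+1}\bigr)^N$ with the product of the Fubini--Study metrics, K\"ahler form $\beta$ and Riemannian distance $\rho$; thus $\rho^2$ is the sum of the squared distances in the factors. By Lemma~\ref{lem:generic}(c) we have an injective morphism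
\[
\iota\colon Z^\circ\to\mathbf P,\qquad\iota(q)=\Bigl(q,\ z(\pi(q)),\ \bigl(\theta_i(f^l(\pi(q)))\bigr)_{0\le i\le m,\ 0\le l<N}\Bigr),
\]
and $\rho(\iota(q),\iota(q'))\ge\operatorname{dist}(q,q')$. On $\mathbf P\times\mathcal A$ use the distance $\mathbf d=\max(\rho,1_{\alpha\ne\alpha'})$; for two points of $\mathbf P\times\mathcal A$, $\rho$ denotes the distance of their $\mathbf P$-components. Let $\Omega\subset(\mathbf P\times\mathcal A)^{\mathbb N}$ be the closure of the set of sequences $(\iota(q_k),\alpha_{k+1})_{k\ge0}$ that come from infinite very general orbits, and let $\sigma$ be the shift. Then $\Omega$ is compact, metrized by $\mathbf D(\omega,\omega')=\sup_k2^{-k}\mathbf d(\omega_k,\omega'_k)$, and $\sigma(\Omega)\subset\Omega$ because the shift of a very general orbit is very general.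

Call a subset $E\subset\Omega$ \emph{$(n,\varepsilon)$-separated} if for distinct $\omega,\omega'\in E$ there is $0\le k\le n$ with $\mathbf d(\omega_k,\omega'_k)>\varepsilon$. For $\Omega_*\subset\Omega$ let $s(\Omega_*,n,\varepsilon)$ be the maximal cardinality of an $(n,\varepsilon)$-separated subset of $\Omega_*$.

\begin{lemma}\label{lem:shift}
If $\Omega_*\subset\Omega$ is nonempty, closed and $\sigma(\Omega_*)\subset\Omega_*$, then
\[
h_{\mathrm{top}}(\sigma|_{\Omega_*})=\lim_{\varepsilon\to0}\limsup_n\tfrac1n\log s(\Omega_*,n,\varepsilon).
\]
Moreover $h_{\mathrm{top}}(g)\le h_{\mathrm{top}}(\sigma|_\Omega)$.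
\end{lemma}

\begin{proof}
Bowen's definition of $h_{\mathrm{top}}(\sigma|_{\Omega_*})$ is the same formula with $s$ replaced by the maximal cardinality $s_{\mathrm B}$ of a set whose distinct points satisfy $\mathbf D(\sigma^k\omega,\sigma^k\omega')>\varepsilon$ for some $k\le n$. Since $\mathbf D(\sigma^k\omega,\sigma^k\omega')\ge\mathbf d(\omega_k,\omega'_k)$, we have $s\le s_{\mathrm B}$. Conversely, if $2^{-l}\mathbf d(\omega_{k+l},\omega'_{k+l})>\varepsilon$, then $\mathbf d(\omega_{k+l},\omega'_{k+l})>\varepsilon$ and $2^l<\operatorname{diam}(\mathbf P\times\mathcal A)/\varepsilon$, so $l\le l(\varepsilon)$. Hence $s_{\mathrm B}(\Omega_*,n,\varepsilon)\le s(\Omega_*,n+l(\varepsilon),\varepsilon)$, and the two growth rates agree.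

Let $\varepsilon<1$, and take a finite set of pairwise $\varepsilon$-separated $n$-orbits of $g$. Separation is an open condition, so by Lemma~\ref{lem:approx} we may assume that the orbits are very general. Extend each to an infinite orbit. If two of them differ in a label $\alpha_k$, $1\le k\le n$, then $\mathbf d(\omega_{k-1},\omega'_{k-1})\ge1>\varepsilon$; if $\operatorname{dist}(q_k,q_k')>\varepsilon$, then $\mathbf d(\omega_k,\omega_k')>\varepsilon$. So we obtain an $(n,\varepsilon)$-separated subset of $\Omega$ of the same cardinality.
\end{proof}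

\subsection*{Notation along orbits}
We use $k$ for the time of $g$ and $t=kN+l$, $0\le l<N$, for the time of $f$. For an $n$-orbit with $q_0\notin\Xi^{(n)}$ put $y_t=(z_t,x_t)=f^l(\pi(q_k))$ and $w_t=x_t^2/z_t$ for $0\le t<(n+1)N$. By \eqref{eq:stay} and Lemma~\ref{lem:generic}(c),(e), we have $y_t\in(\mathbb C^*)^2$, $y_{kN}=\pi(q_k)\in U$ and $y_{t+1}=f(y_t)$. For $\omega\in\Omega$ let $z_{kN}(\omega)\in\mathbb P^1$ be the $z$-coordinate of $\omega_k$ and $\theta_{i,t}(\omega)\in\mathbb P^1$ the coordinate of $\omega_k$ that corresponds to $\theta_i\circ f^l$. These are continuous functions on $\Omega$ which equal $z_{kN}$ and $\theta_i(y_t)$ on very general orbits, and $\theta_{i,t}\circ\sigma=\theta_{i,t+N}$. By continuity $z_{(k+1)N}=z_{kN}+N$ on $\Omega$. Hence the closed set $\Omega_\infty=\{z_0=\infty\}$ satisfies $\sigma^{-1}(\Omega_\infty)=\Omega_\infty$, and along very general orbits converging to a point of $\Omega_\infty$ we have $z_t\to\infty$ for every $t$.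

\subsection*{Types}
Let $\omega\in\Omega_\infty$ and $t\ge0$. For $i<i'$, passing to the limit in \eqref{eq:theta} shows that $\theta_{i',t}\ne0$ implies $\theta_{i,t}=\infty$. Look at the largest $i$ with $\theta_{i,t}\neq0$, if there is one: all coordinates of smaller index are $\infty$, and all those of larger index are $0$. So exactly one of the following \emph{types} $\operatorname{type}_t(\omega)$ occurs:
\begin{itemize}
\item $\mathsf L$: all $\theta_{i,t}=0$; equivalently $\theta_{0,t}=0$;
\item $\mathsf R$: all $\theta_{i,t}=\infty$; equivalently $\theta_{m,t}=\infty$;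
\item window $\mathsf W_i$ $(0\le i\le m)$: $\theta_{i,t}\in\mathbb C^*$;
\item corner $\mathsf C_j$ $(0\le j<m)$: $\theta_{j,t}=\infty$ and $\theta_{j+1,t}=0$.
\end{itemize}
Let $T_m(i)=|m-2i|=m\,T(i/m)$, the tent map on the grid $\{0,\dots,m\}$.

\begin{lemma}\label{lem:transitions}
For $\omega\in\Omega_\infty$, the transition from $\operatorname{type}_t(\omega)$ to $\operatorname{type}_{t+1}(\omega)$ is one of the following.
\begin{enumerate}
\item[(a)] $\mathsf L\to\mathsf R$; $\mathsf R\to\mathsf R$; $\mathsf W_{m/2}\to\mathsf W_0$ or $\mathsf L$; and for $i\ne m/2$, $\mathsf W_i\to\mathsf W_{T_m(i)}$, with $\theta_{T_m(i),t+1}=\theta_{i,t}^{2}$ if $i>m/2$ and $\theta_{T_m(i),t+1}=\theta_{i,t}^{-2}$ if $i<m/2$.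
\item[(b)] $\mathsf C_j\to\mathsf C_{m-2j-2}$, $\mathsf W_{m-2j-1}$ or $\mathsf C_{m-2j-1}$ if $j<m/2$; and $\mathsf C_j\to\mathsf C_{2j-m}$, $\mathsf W_{2j-m+1}$ or $\mathsf C_{2j-m+1}$ if $j\ge m/2$.
\end{enumerate}
In particular, a corner has at most two corners as successors, and a type that is not a corner is never followed by a corner.
\end{lemma}

\begin{proof}
Take very general orbits converging to $\omega$. Drop the index $t$, mark time $t+1$ by a prime, and write $A\sim B$ if $A/B\to1$ along the sequence. Then $z\to\infty$, $z'=z+1\sim z$, and $x'=w+1/w$. There are three cases, according to the limit of $\theta_{m/2}=w^{m/2}$.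

\emph{Limit $0$.} The type is $\mathsf L$, $\mathsf W_i$ with $i<m/2$, or $\mathsf C_j$ with $j<m/2$. Here $w\to0$, so $x'\sim z/x^2$ and $\theta'_{i'}\sim z^{m-i'}x^{-2m}$; that is,
\[
\theta'_{m-2i}\sim z^{2i}x^{-2m}=\theta_i^{-2}\qquad(0\le i\le m/2).
\]
For $\mathsf W_i$ this is the claim. For $\mathsf L$, take $i=0$: $\theta'_m\to\infty$. For $\mathsf C_j$, take $i=j$ and $i=j+1\le m/2$: $\theta'_{m-2j}\to0$ and $\theta'_{m-2j-2}\to\infty$. The limit of $\theta'_{m-2j-1}$ is $0$, in $\mathbb C^*$, or $\infty$, which gives the three listed types in this order.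

\emph{Limit $\infty$.} The type is $\mathsf R$, $\mathsf W_i$ with $i>m/2$, or $\mathsf C_j$ with $j\ge m/2$. Here $w\to\infty$, so $x'\sim x^2/z$ and $\theta'_{i'}\sim x^{2m}z^{-m-i'}$; that is,
\[
\theta'_{2i-m}\sim x^{2m}z^{-2i}=\theta_i^2\qquad(m/2\le i\le m).
\]
For $\mathsf W_i$ this is the claim. For $\mathsf R$, take $i=m$: $\theta'_m\to\infty$. For $\mathsf C_j$, take $i=j$ and $i=j+1$: $\theta'_{2j-m}\to\infty$ and $\theta'_{2j-m+2}\to0$, and the limit of $\theta'_{2j-m+1}$ decides among the three types.

\emph{Limit in $\mathbb C^*$.} The type is $\mathsf W_{m/2}$. Then $|w|$ stays bounded away from $0$ and $\infty$, so $\theta'_0=x'^m$ stays bounded. Its limit lies in $\mathbb C^*$ (type $\mathsf W_0$) or is $0$ (type $\mathsf L$).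
\end{proof}

\section{Where invariant measures live}\label{sec:reduction}

Recall two facts about a continuous map $\sigma$ of a compact metric space. \emph{Poincar\'e recurrence}: if $\mu$ is an invariant Borel probability and $A$ a Borel set, then $\mu$-almost every point of $A$ returns to $A$ infinitely often. \emph{Variational principle}: $h_{\mathrm{top}}(\sigma)$ is the supremum of the metric entropies $h_\mu(\sigma)$ over all invariant Borel probabilities $\mu$, and also over the ergodic ones. If $\mu$ is ergodic and $A\subset\sigma^{-1}(A)$, then the two sets have the same measure, so $A$ is invariant up to a null set and $\mu(A)\in\{0,1\}$.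

Let $\operatorname{Per}\subset\{0,\dots,m\}$ be the set of periodic points of $T_m$. Since $T_m(m/2)=0$ and $T_m(0)=T_m(m)=m$,
\begin{equation}\label{eq:notper}
m/2\notin\operatorname{Per}.
\end{equation}
Define subsets of $\Omega_\infty$ by
\begin{align*}
\Omega_{\mathsf C}&=\{\omega:\ \operatorname{type}_t(\omega)\text{ is a corner for all }t\},\\
\Omega_{\mathsf R}&=\{\omega:\ \theta_{m,t}=\infty\text{ for all }t\},\\
\Omega_{\mathsf W}&=\textstyle\bigcup_{i\in\operatorname{Per}}\Omega_{\mathsf W}^i,\qquad\Omega_{\mathsf W}^i=\{\omega:\ |\theta_{T_m^t(i),t}|=1\text{ for all }t\}.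
\end{align*}
All are closed; for $\Omega_{\mathsf C}$, note that it is defined by $\theta_{i,t}\in\{0,\infty\}$, $\theta_{0,t}=\infty$, $\theta_{m,t}=0$ for all $i,t$. The shift maps $\Omega_{\mathsf C}$ and $\Omega_{\mathsf R}$ into themselves and $\Omega^i_{\mathsf W}$ into $\Omega_{\mathsf W}^{T_m^N(i)}$, hence $\Omega_{\mathsf W}$ into itself.

\begin{proposition}\label{prop:reduction}
Every ergodic $\sigma$-invariant probability $\mu$ on $\Omega$ gives full measure to one of $\Omega_{\mathsf C},\Omega_{\mathsf R},\Omega_{\mathsf W}$. Consequently $h_{\mathrm{top}}(g)$ is at most the maximum of $h_{\mathrm{top}}(\sigma|_{\Omega_*})$ over the nonempty sets $\Omega_*$ among these three.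
\end{proposition}

\begin{proof}
A point $\omega$ with $z_0(\omega)$ in a disc of radius less than $N/2$ in $\mathbb C$ never returns to that set, because $z_0(\sigma^k\omega)=z_0(\omega)+kN$. By recurrence such sets are null, and countably many discs cover $\mathbb C$. So $\mu(\Omega_\infty)=1$.

Let $G_t\subset\Omega_\infty$ be the Borel set where $\operatorname{type}_t$ is not a corner. By Lemma~\ref{lem:transitions}, $G_t\subset G_{t+1}$, and $G_{kN}=\sigma^{-k}(G_0)$. Hence $G_0\subset\sigma^{-1}(G_0)$ and $\mu(G_0)\in\{0,1\}$. If $\mu(G_0)=0$, then $\mu(G_t)\le\mu(G_{tN})=\mu(G_0)=0$ for all $t$, so $\mu(\Omega_{\mathsf C})=1$.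

Suppose $\mu(G_0)=1$. By recurrence applied to each of the finitely many sets $\{\operatorname{type}_0=\text{const}\}$, almost every $\omega$ has $\operatorname{type}_{kN}=\operatorname{type}_0$ for infinitely many $k$. The type $\mathsf L$ is followed by $\mathsf R$ forever, so it does not recur. If $\operatorname{type}_0=\mathsf R$, then $\omega\in\Omega_{\mathsf R}$. If $\operatorname{type}_0=\mathsf W_{i_0}$ recurs infinitely often, the sequence of types never meets $\mathsf L$, $\mathsf R$ or a corner. It consists of windows $\mathsf W_{i_t}$ with $i_{t+1}=T_m(i_t)$, and $i_0$, hence every $i_t$, is periodic. By \eqref{eq:notper} and Lemma~\ref{lem:transitions}(a), the numbers $\vartheta_t=\theta_{i_t,t}\in\mathbb C^*$ satisfy $\vartheta_{t+1}=\vartheta_t^{\pm2}$, so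
\[
\bigl|\log|\vartheta_t|\bigr|=2^t\,\bigl|\log|\vartheta_0|\bigr| .
\]
For each integer $H$, almost every point of the set $\{\operatorname{type}_0\text{ is a window},\ |\log|\vartheta_0||\le H\}$ returns to it infinitely often, which means $|\log|\vartheta_{kN}||\le H$ for infinitely many $k$ and forces $|\vartheta_0|=1$. Then all $|\vartheta_t|=1$, and $\omega\in\Omega_{\mathsf W}^{i_0}$. Thus $\mu(\Omega_{\mathsf R}\cup\Omega_{\mathsf W})=1$; each of the two sets has measure $0$ or $1$, so one has measure $1$.

If $\mu(\Omega_*)=1$, then $h_\mu(\sigma)\le h_{\mathrm{top}}(\sigma|_{\Omega_*})$ by the variational principle on $\Omega_*$. The variational principle on $\Omega$ and Lemma~\ref{lem:shift} finish the proof.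
\end{proof}

\section{Corners: counting itineraries and sheets}\label{sec:corners}

\begin{proposition}\label{prop:corners}
For every $\varepsilon>0$ and $n\ge0$, $s(\Omega_{\mathsf C},n,3\varepsilon)\le m\,\delta\,\#\mathcal A\cdot2^{(n+1)N}d^n$.
\end{proposition}

By Lemma~\ref{lem:sheets}, an orbit that stays in sectors is determined up to a small error by the sectors it visits, the sheets over them, and its labels. The sectors cost a factor $2$ per step of $f$. For sheets and labels the crude bound is $\delta\cdot\#\mathcal A$ per step of $g$, and we need $d$. A single point has only $d$ labeled successors, so it suffices to know that all points of a given sheet with a given itinerary over one step form a connected set, along which the $d$ successors can be followed continuously. The set $\bigcap_lf^{-l}(B_{j_l}(K))$ has no evident topology, so we replace $f$ by its monomial approximation.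

For $J=(j_0,\dots,j_N)\in\{0,\dots,m-1\}^{N+1}$ put $s_l=-1$ if $j_l<m/2$ and $s_l=+1$ if $j_l\ge m/2$. Define Laurent monomials $\psi_0=x$, $\psi_{l+1}=(\psi_l^2/z)^{s_l}$, and the set
\[
A_J=\{(z,x)\in(\mathbb C^*)^2:\ |\psi_l^mz^{-j_l}|>K/2,\ \ |\psi_l^mz^{-j_l-1}|<2/K\ \text{ for }0\le l\le N\}.
\]

\begin{lemma}\label{lem:sandwich}
For all sufficiently large $K$ and all $J$:
\begin{enumerate}
\item[(a)] if $y\in U$ and $f^l(y)\in B_{j_l}(K)$ for $0\le l\le N$, then $y\in A_J$;
\item[(b)] if $y\in A_J$, then $y\in U$ and $f^l(y)\in B_{j_l}(K/4)$ for $0\le l\le N$;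
\item[(c)] if $A_J\ne\emptyset$, then $A_J$ is connected and $\pi_1(A_J)\to\pi_1(B_{j_0}(K/4))$ is onto.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $K$ so large that $B_j(K/4)\subset U$ for all $j$ (Lemma~\ref{lem:sheets}). In (b), the conditions with $l=0$ say $y\in B_{j_0}(K/2)\subset B_{j_0}(K/4)\subset U$. So in both (a) and (b) we have $y=(z,x)\in U$, $|z|>K^2/4$ by \eqref{eq:sector}, and $(z_l,x_l)=f^l(y)\in(\mathbb C^*)^2$ for $l\le N$. Put $w_l=x_l^2/z_l$, and let $v_l=x_l/\psi_l(y)$ be the error factor. We write $o(1)$ for a quantity bounded by a function of $K$, depending only on $m$ and $N$, that tends to $0$ as $K\to\infty$. Thus $z/z_l=z/(z+l)=1+o(1)$. From $x_{l+1}=w_l^{s_l}(1+w_l^{-2s_l})$ and $w_l=(\psi_l^2/z)\,v_l^2\,(z/z_l)$ we get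
\begin{equation}\label{eq:error}
v_0=1,\qquad v_{l+1}=(v_l^2z/z_l)^{s_l}\,(1+w_l^{-2s_l}),
\end{equation}
and by definition
\begin{equation}\label{eq:thetapsi}
\theta_j(f^l(y))=v_l^m\,(z/z_l)^j\,\psi_l^mz^{-j}.
\end{equation}
Suppose $f^l(y)\in B_{j_l}(K/4)$. If $s_l=+1$, then $m/2\le j_l$ and $|\theta_{m/2}(f^l(y))|>K/4$ by \eqref{eq:sector}; if $s_l=-1$, then $m/2>j_l$ and $|\theta_{m/2}(f^l(y))|<4/K$. Since $\theta_{m/2}=w^{m/2}$, in both cases $|w_l^{-2s_l}|<(K/4)^{-4/m}=o(1)$. By \eqref{eq:error}:
\begin{equation}\label{eq:step}
\text{if }f^l(y)\in B_{j_l}(K/4)\text{ and }v_l=1+o(1),\text{ then }v_{l+1}=1+o(1).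
\end{equation}
There are at most $N$ steps, so the $o(1)$ terms are uniform. Take $K$ so large that the resulting factors $v_l^m(z/z_l)^j$ have modulus in $(\frac12,2)$.

(a) As $B_{j_l}(K)\subset B_{j_l}(K/4)$, \eqref{eq:step} gives $v_l=1+o(1)$ for all $l\le N$. By \eqref{eq:thetapsi}, $|\psi_l^mz^{-j_l}|>\frac12K$ and $|\psi_l^mz^{-j_l-1}|<2/K$.

(b) By induction on $l$: if $v_l=1+o(1)$, then \eqref{eq:thetapsi} gives $|\theta_{j_l}(f^l(y))|>K/4$ and $|\theta_{j_l+1}(f^l(y))|<4/K$, so $f^l(y)\in B_{j_l}(K/4)$, and \eqref{eq:step} continues the induction.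

(c) Inequalities on moduli of Laurent monomials are linear inequalities in $(\log|z|,\log|x|)$. So in the coordinates $(\log|z|,\log|x|,\arg z,\arg x)$ both $A_J$ and $B_{j_0}(K/4)$ are products of a nonempty convex set with $(S^1)^2$, the first contained in the second, and the inclusion is a homotopy equivalence.
\end{proof}

Fix $K$ as in Lemma~\ref{lem:sandwich}, and let $\mathcal Q_j$ be the set of connected components of $\pi^{-1}(B_j(K/4))$, so $\#\mathcal Q_j\le\delta$.

\begin{lemma}\label{lem:dchoices}
Fix $J$ and $Q\in\mathcal Q_{j_0}$. There are at most $d$ pairs $(\alpha,Q')\in\mathcal A\times\mathcal Q_{j_N}$ for which there exist $q\in Q\setminus\Xi$ with $\pi(q)\in A_J$ and $q'\in Q'$ with $(q,q')\in\Gamma_\alpha$.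
\end{lemma}

\begin{proof}
We may assume $A_J\ne\emptyset$. A covering of a connected manifold is connected if and only if the fundamental group of the base acts transitively on a fiber. The covering $Q\to B_{j_0}(K/4)$ is connected, and $\pi_1(A_J)$ acts on a fiber of its restriction $Q_J=Q\cap\pi^{-1}(A_J)\to A_J$ through the surjection of Lemma~\ref{lem:sandwich}(c). So $Q_J$ is a connected complex surface, and $Q_J\setminus\Xi$ is connected because an analytic subset of dimension at most $1$ does not disconnect it. By Lemma~\ref{lem:generic}(d), the space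
\[
\{(q,\alpha,q'):\ q\in Q_J\setminus\Xi,\ (q,q')\in\Gamma_\alpha\}
\]
is a $d$-sheeted covering of $Q_J\setminus\Xi$, so it has at most $d$ components. On it, $q'\in Z^\circ$ and $\pi(q')=F(\pi(q))\in B_{j_N}(K/4)$ by Lemmas~\ref{lem:generic}(e) and~\ref{lem:sandwich}(b). Hence $q'$ lies in a unique $Q'\in\mathcal Q_{j_N}$. The sets $Q'$ are open, so $(\alpha,Q')$ is locally constant and takes at most $d$ values.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:corners}]
Let $\varepsilon'=\varepsilon/\sqrt{2+(m+1)N}$, where $2+(m+1)N$ is the number of factors of $\mathbf P$. Enlarge $K$ so that all $Q\in\mathcal Q_j$ have diameter less than $\varepsilon'$ (Lemma~\ref{lem:sheets}) and so that the discs $\{|\xi|>K\}$ and $\{|\xi|<1/K\}$ in $\mathbb P^1$ have diameter less than $\varepsilon'$. By \eqref{eq:sector}, the following holds for two very general orbits and any $k$: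
\begin{equation}\label{eq:close}
\begin{gathered}
\text{if }y_t,y_t'\in B_{j_t}(K)\text{ for }kN\le t<(k+1)N\text{ and }q_k,q'_k\text{ lie in the same }Q\in\mathcal Q_{j_{kN}},\\ \text{then }\rho(\iota(q_k),\iota(q'_k))<\varepsilon .
\end{gathered}
\end{equation}
Let $E\subset\Omega_{\mathsf C}$ be $(n,3\varepsilon)$-separated. For $\omega\in E$ write $\operatorname{type}_t(\omega)=\mathsf C_{j_t}$, and choose a very general orbit so close to $\omega$ that it has the same labels $\alpha_1,\dots,\alpha_{n+1}$, that $\rho(\iota(q_k),\omega_k)<\varepsilon$ for $k\le n$, and that $y_t\in B_{j_t}(K)$ for $t<(n+1)N$; the last is possible because $\theta_{j_t,t}(\omega)=\infty$ and $\theta_{j_t+1,t}(\omega)=0$. Let $Q_k\in\mathcal Q_{j_{kN}}$ be the component that contains $q_k$. The data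
\[
(j_t)_{0\le t<(n+1)N},\qquad(\alpha_k)_{1\le k\le n+1},\qquad(Q_k)_{0\le k\le n}
\]
determine $\omega\in E$: two elements with the same data have equal labels and, by \eqref{eq:close}, $\rho(\omega_k,\omega'_k)<3\varepsilon$ for all $k\le n$, so they coincide.

By Lemma~\ref{lem:transitions} there are at most $m\,2^{(n+1)N}$ sequences $(j_t)$. Fix one. There are at most $\delta$ choices for $Q_0$. For $k<n$ let $J=(j_{kN},\dots,j_{(k+1)N})$; then $q_k\in Q_k\setminus\Xi$ and $\pi(q_k)\in A_J$ by Lemma~\ref{lem:sandwich}(a), so given $Q_k$ there are at most $d$ choices for $(\alpha_{k+1},Q_{k+1})$ by Lemma~\ref{lem:dchoices}. Finally there are $\#\mathcal A$ choices for $\alpha_{n+1}$.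
\end{proof}

\section{Windows and the right end: an area estimate}\label{sec:windows}

Throughout this section $\Omega_*$ is either $\Omega_{\mathsf R}$ or one of the sets $\Omega^{i}_{\mathsf W}$, $i\in\operatorname{Per}$.

\begin{proposition}\label{prop:windows}
There are $\varepsilon_0>0$ and $C>0$ such that $s(\Omega_*,n,4\varepsilon)\le C\varepsilon^{-2}\,2^{nN}d^n$ for all $0<\varepsilon<\varepsilon_0$ and $n\ge1$.
\end{proposition}

The method is a packing argument: separated orbits give disjoint balls centered on an analytic set in $\mathbf P^{n+1}$, each ball contains a definite amount of volume, and the total volume is bounded. On the surface of all $n$-orbits, the volume involves mixed terms $\mathrm{pr}_k^*\beta\wedge\mathrm{pr}_{k'}^*\beta$, which counting preimages does not control. On a curve the area is $\sum_k\int\mathrm{pr}_k^*\beta$, and each term is governed by the number of preimages under one projection. So we cut by $z_0=\zeta$. The value $\zeta=\infty$ is unsuitable, since points there are not orbits of $f$ and their preimages cannot be counted; we move all orbits to one large finite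 $\zeta$.

\subsection*{The sign is prescribed}
If $\Omega_*=\Omega_{\mathsf R}$, put $i_t=m$ for all $t$; if $\Omega_*=\Omega^i_{\mathsf W}$, put $i_t=T_m^t(i)$. In both cases $i_t\ne m/2$, by \eqref{eq:notper}. Let $s_t=\pm1$ be the sign of $i_t-m/2$; it depends on $\Omega_*$ only. Choose $\varepsilon_0>0$ so small that in $\mathbb P^1$ every point within $2\varepsilon_0$ of $\infty$ has modulus greater than $N+4$, and every point within $2\varepsilon_0$ of the unit circle has modulus in $(\frac12,2)$.

\begin{lemma}\label{lem:sign}
\begin{enumerate}
\item[(a)] Let $\omega\in\Omega_*$, and let an $n$-orbit with $q_0\notin\Xi^{(n)}$ satisfy $\rho(\iota(q_k),\omega_k)<2\varepsilon_0$ for $0\le k\le n$. Then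
\begin{equation}\label{eq:sign}
|w_t|^{s_t}>1\qquad(0\le t<nN).
\end{equation}
\item[(b)] Let $q\in Z^\circ$ and $0\le k\le n$. At most $\delta\,2^{kN}d^n$ $n$-orbits satisfy $q_0\notin\Xi^{(n)}$, $q_k=q$ and \eqref{eq:sign}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|z_{kN}|>N+4$, so $|z_t|>4$ for all $t<(n+1)N$. Also $|\theta_{i_t}(y_t)|>\frac12$ in all cases, and $|\theta_{i_t}(y_t)|<2$ in the window case, the only one where $s_t=-1$ can occur. By \eqref{eq:theta}, $w_t^{m/2}=\theta_{i_t}(y_t)\,z_t^{\,i_t-m/2}$ with $i_t-m/2$ a nonzero integer. So $|w_t|^{m/2}>\frac12\cdot4>1$ if $s_t=+1$, and $|w_t|^{m/2}<2\cdot\frac14<1$ if $s_t=-1$.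

(b) Given $y_{t+1}$, at most two points $y_t\in(\mathbb C^*)^2$ satisfy $f(y_t)=y_{t+1}$ and $|w_t|^{s_t}>1$. Indeed $z_t=z_{t+1}-1$; the two roots of $w+1/w=x_{t+1}$ have product $1$, so at most one has $|w|^{s_t}>1$; and $x_t^2=z_tw_t$. Going back from $y_{kN}=\pi(q)$ leaves at most $2^{kN}$ possibilities for $y_0$, then at most $\delta$ for $q_0\in\pi^{-1}(y_0)$, and exactly $d^n$ $n$-orbits start at $q_0$.
\end{proof}

\subsection*{Orbit varieties}
For $I=(\alpha_1,\dots,\alpha_n)\in\mathcal A^n$ let
\[
V_I^*=\{(\iota(q_0),\dots,\iota(q_n)):\ q_0\in Z\setminus\Xi^{(n)},\ (q_{k-1},q_k)\in\Gamma_{\alpha_k}\}\subset\mathbf P^{n+1},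
\]
and let $V_I$ be its closure. Points of $\bigsqcup_IV_I^*$ correspond bijectively to $n$-orbits with $q_0\notin\Xi^{(n)}$. Denote by $\mathrm{pr}_k\colon\mathbf P^{n+1}\to\mathbf P$ the projections, by $z_0$ the $z$-coordinate of $\mathrm{pr}_0$, and by $q_k$ the $\mathbb P^r$-coordinate of $\mathrm{pr}_k$.

\begin{lemma}\label{lem:VI}
$V_I$ is an algebraic set of pure dimension $2$, the function $z_0$ is nonconstant on each of its irreducible components, and $V_I^*=V_I\cap\{q_0\notin\Xi^{(n)}\}$ is Zariski open and dense in $V_I$.
\end{lemma}

\begin{proof}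
Let $O_k$ be the set of $(q_0,\dots,q_k)$ with $q_0\notin\Xi^{(n)}$ and $(q_{k'-1},q_{k'})\in\Gamma_{\alpha_{k'}}$ for $k'\le k$. By \eqref{eq:stay}, $q_{k-1}$ maps $O_{k-1}$ to $Z\setminus\Xi$, and $O_k\to O_{k-1}$ is the pullback along this map of the finite \'etale map $p_1|_{\Gamma_{\alpha_k}}$ over $Z\setminus\Xi$. So $O_n$ is finite \'etale over the irreducible surface $Z\setminus\Xi^{(n)}$: it has pure dimension $2$, and each component maps onto $Z\setminus\Xi^{(n)}$. The set $V_I^*$ is the image of $O_n$ under an injective morphism. It is constructible, so its Euclidean and Zariski closures agree; $V_I$ has pure dimension $2$, and each component dominates $Z$ through $q_0$. As $z\circ\pi$ is nonconstant on $Z$, $z_0$ is nonconstant on each component. Finally, a point of $V_I$ satisfies the closed conditions $(q_{k-1},q_k)\in\Gamma_{\alpha_k}$. If its $q_0$ is not in $\Xi^{(n)}$, then all $q_k\in Z^\circ$ by \eqref{eq:stay}. Since $\iota$ is continuous on $Z^\circ$ and the point is a limit of points of $V_I^*$, its $k$-th component is $\iota(q_k)$, and it lies in $V_I^*$.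
\end{proof}

\subsection*{A common slice}
For $\zeta\in\mathbb C$ let $V_{I,\zeta}=V_I\cap\{z_0=\zeta\}$. It has pure dimension $1$ by Lemma~\ref{lem:VI}.

\begin{lemma}\label{lem:slice}
Let $E\subset\Omega_\infty$ be finite and $\varepsilon>0$. There is $\zeta\in\mathbb C$ such that every $V_{I,\zeta}\setminus V_I^*$, $I\in\mathcal A^n$, is finite, and such that for every $\omega\in E$, with first $n$ labels $I$, there is $o_\omega\in V_I^*\cap V_{I,\zeta}$ with $\rho(\mathrm{pr}_k(o_\omega),\omega_k)<\varepsilon$ for $0\le k\le n$.
\end{lemma}

\begin{proof}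
Let $\mathbf p\in\mathbf P^{n+1}$ consist of the $\mathbf P$-components of $\omega_0,\dots,\omega_n$. Since $\omega$ is a limit of very general orbits, whose first $n$ labels are eventually $I$, we have $\mathbf p\in V_I$, and $z_0(\mathbf p)=\infty$. Any two points of an irreducible projective variety lie on an irreducible curve. Take such a curve through $\mathbf p$ and a point of $V_I^*$, inside a component of $V_I$; only finitely many of its points are outside $V_I^*$. A local coordinate on its normalization gives a holomorphic map $\gamma$ from a disc to $V_I$ with $\gamma(0)=\mathbf p$ and $\gamma(\xi)\in V_I^*$ for $\xi\ne0$. Shrink the disc so that $\rho(\mathrm{pr}_k\gamma(\xi),\omega_k)<\varepsilon$ for all $k$ and $\xi$. Since $z_0$ is finite on $V_I^*$, the function $z_0\circ\gamma$ is nonconstant with a pole at $0$, so by the open mapping theorem it takes every value of sufficiently large modulus. As $E$ is finite, every $\zeta$ of large modulus works for all $\omega\in E$. The sets $V_I\setminus V_I^*$ are algebraic of dimension at most $1$; it remains to avoid the finitely many values that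 $z_0$ takes on those of their one-dimensional components where it is constant.
\end{proof}

\subsection*{Area from below}
On $\mathbf P^{n+1}$ take the product metric, with distance $\rho_n\ge\max_k\rho\circ(\mathrm{pr}_k\times\mathrm{pr}_k)$ and K\"ahler form $\sum_k\mathrm{pr}_k^*\beta$. With $\beta$ normalized as the fundamental form of the metric, the area of a complex curve is the integral of the K\"ahler form over its regular part. Recall Lelong's theorem: an analytic subset of pure dimension $1$ of a Euclidean ball of radius $R$ in $\mathbb C^e$ that contains the center has area at least that of a flat disc of radius $R$, in particular at least $3R^2$, whatever $e$ is. The point of the next lemma is that its constants do not depend on $n$.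

\begin{lemma}\label{lem:lelong}
There are $\varepsilon_1>0$ and $\kappa\ge1$, depending only on $\mathbf P$, such that for all $n$, all $\varepsilon<\varepsilon_1$, every algebraic set $V\subset\mathbf P^{n+1}$ of pure dimension $1$ and every $o\in V$, the area of $V$ in the $\rho_n$-ball $B(o,\varepsilon)$ is at least $3\kappa^{-4}\varepsilon^2$.
\end{lemma}

\begin{proof}
Cover $\mathbf P$ by finitely many open sets, each relatively compact in the domain of a holomorphic chart; let $\varepsilon_1$ be so small that every $\rho$-ball of radius $\varepsilon_1$ lies in one of them, and let $\kappa$ bound the factors by which these charts and their inverses stretch tangent vectors. After a translation, each $p\in\mathbf P$ has a chart on its $\varepsilon_1$-ball that sends $p$ to $0$. The product $\chi$ of the charts at the points $\mathrm{pr}_k(o)$ is defined on $B(o,\varepsilon_1)$, and it changes lengths of tangent vectors by a factor in $[\kappa^{-1},\kappa]$, since squared lengths add up over the factors.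

The open set $\chi(B(o,\varepsilon))$ contains the Euclidean ball of radius $\varepsilon/\kappa$. To see this, let $|\mathbf v|<\varepsilon/\kappa$, and consider the set of $b\in[0,1]$ such that the segment $[0,b\mathbf v]$ lies in $\chi(B(o,\varepsilon))$. It is open and contains $0$. For such $b$ the lifted segment has length at most $\kappa|\mathbf v|<\varepsilon$, so the segment lies in the compact set $\chi(\overline B(o,\kappa|\mathbf v|))\subset\chi(B(o,\varepsilon))$; hence the set is also closed and equals $[0,1]$. By Lelong's theorem $\chi(V\cap B(o,\varepsilon))$ has Euclidean area at least $3(\varepsilon/\kappa)^2$, and $\chi$ multiplies areas by at most $\kappa^2$.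
\end{proof}

\subsection*{Area from above}
Let $S\subset\mathbf P$ be the closure of $\iota(Z^\circ)$, an irreducible projective surface, and let $S_{\zeta'}=S\cap\{z=\zeta'\}$, a reduced curve.

\begin{lemma}\label{lem:fiberarea}
There is a constant $a_S$ with $\int_{S_{\zeta'}}\beta\le a_S$ for all $\zeta'\in\mathbb P^1$.
\end{lemma}

\begin{proof}
Let $\nu\colon\tilde S\to S$ be a resolution of singularities. The fibers of the nonconstant morphism $z\circ\nu\colon\tilde S\to\mathbb P^1$, taken as divisors, are linearly equivalent, hence homologous, so the integral over them of the closed form $\nu^*\beta$ is a constant $a_S$. Each fiber is an effective divisor whose support maps onto $S_{\zeta'}$, so each component of $S_{\zeta'}$ is the image of a component of the fiber. Since $\nu^*\beta\ge0$ on every component, $\int_{S_{\zeta'}}\beta\le a_S$.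
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:windows}]
Decrease $\varepsilon_0$ so that $\varepsilon_0\le\varepsilon_1$. Let $\varepsilon<\varepsilon_0$ and let $E\subset\Omega_*$ be $(n,4\varepsilon)$-separated; it is finite by compactness. Take $\zeta$ and $o_\omega$ as in Lemma~\ref{lem:slice}, and let $V^s_{I,\zeta}$ be the open subset of $V_I^*\cap V_{I,\zeta}$ where \eqref{eq:sign} holds.

Group the elements of $E$ by their labels $(I,\alpha_{n+1})$. If $\omega\ne\omega'$ are in the same group, then $\rho(\omega_k,\omega'_k)>4\varepsilon$ for some $k\le n$, so $\rho_n(o_\omega,o_{\omega'})>2\varepsilon$ and the balls $B(o_\omega,\varepsilon)$, $B(o_{\omega'},\varepsilon)$ are disjoint. A point of $V_I^*\cap V_{I,\zeta}$ in $B(o_\omega,\varepsilon)$ is within $2\varepsilon$ of $\omega_k$ in the $k$-th factor for every $k$, so it lies in $V^s_{I,\zeta}$ by Lemma~\ref{lem:sign}(a). The finite set $V_{I,\zeta}\setminus V_I^*$ has no area. By Lemma~\ref{lem:lelong}, each group has at most $\operatorname{area}(V^s_{I,\zeta})/(3\kappa^{-4}\varepsilon^2)$ elements, and therefore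
\begin{equation}\label{eq:packing}
3\kappa^{-4}\varepsilon^2\cdot\#E\ \le\ \#\mathcal A\ \sum_{k=0}^n\ \sum_{I\in\mathcal A^n}\int_{V^s_{I,\zeta}}\mathrm{pr}_k^*\beta .
\end{equation}
Fix $k$. The map $\mathrm{pr}_k$ sends $\bigsqcup_IV^s_{I,\zeta}$ into $\iota(Z^\circ)\cap S_{\zeta+kN}$, and by Lemma~\ref{lem:sign}(b) every point has at most $\delta\,2^{kN}d^n$ preimages. A finite-to-one holomorphic map between curves is, after removal of discrete sets, a local biholomorphism between Riemann surfaces, so by change of variables and Lemma~\ref{lem:fiberarea}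
\[
\sum_I\int_{V^s_{I,\zeta}}\mathrm{pr}_k^*\beta\ \le\ \delta\,2^{kN}d^n\int_{S_{\zeta+kN}}\beta\ \le\ \delta\,2^{kN}d^n\,a_S .
\]
Since $\sum_{k=0}^n2^{kN}\le2\cdot2^{nN}$, \eqref{eq:packing} gives the claim with $C=\frac23\kappa^4\,\#\mathcal A\,\delta\,a_S$.
\end{proof}

\subsection*{End of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper} and Theorem~\ref{thm:main}]
We have $s(\Omega_{\mathsf W},n,4\varepsilon)\le\sum_{i\in\operatorname{Per}}s(\Omega^i_{\mathsf W},n,4\varepsilon)$, a sum of at most $m+1$ terms. So by Propositions~\ref{prop:corners} and~\ref{prop:windows}, for each of $\Omega_{\mathsf C},\Omega_{\mathsf R},\Omega_{\mathsf W}$ and each small $\varepsilon$, the maximal size of an $(n,\varepsilon)$-separated set is at most a constant, independent of $n$, times $(2^Nd)^n$. By Lemma~\ref{lem:shift} the entropy of $\sigma$ on each of these sets is at most $\log d+N\log2$, and Proposition~\ref{prop:reduction} gives Proposition~\ref{prop:upper}.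

The element $(Z,g,\pi,d)\in\mathcal B(f^N)$ was arbitrary. The constants $m,\delta,\#\mathcal A,\kappa,a_S$ depend on it, but the growth rate does not, so $h_{\mathrm{et}}(f^N)\le N\log2$. Proposition~\ref{prop:lower} gives equality, and Proposition~\ref{prop:degrees} gives $\max_j\log\lambda_j(f^N)=N\log4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Truong}
Tuyen Trung Truong, \emph{\'Etale dynamical systems and topological entropy}, arXiv:1607.07412 (2016).

\end{thebibliography}
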